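\title{Counterexamples to a phase inequality for the deformed vortex equations}

\begin{abstract}
A triple of vortex type on a compact Riemann surface consists of a holomorphic vector bundle $E_1$, a holomorphic line bundle $E_2$ and a holomorphic map $\Phi\colon E_2\to E_1$. We consider the deformed Hermitian-Yang-Mills system for such triples, with phase $\theta\in(0,\pi/2)$, and the conjecture that a solution forces every subbundle $S\subset E_1$ to satisfy $\cos\theta\,\deg S\le \sin\theta\,\operatorname{rk}(S)\,V/2\pi$, where $V$ is the volume, with equality only when the triple splits. We show that both halves of the conjecture fail for one rank two triple on $\mathbb P^1$. The solutions are perturbations of explicit split solutions, and the sign of the phase defect is the sign of the minimum of a quadratic functional in one variable. We also prove the conjecture under a pointwise condition that extends one of the known sufficient hypotheses.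
\end{abstract}

\section{Introduction}

Let $X$ be a compact connected Riemann surface with K\"ahler form $\omega_X$ and volume $V=\int_X\omega_X$, and let $\Lambda$ be contraction with $\omega_X$, so that $\Lambda(g\,\omega_X)=g$. The first Chern class is represented by $\frac{i}{2\pi}\operatorname{tr}F$; thus $\int_X\operatorname{tr}(i\Lambda F)\,\omega_X=2\pi\deg$. A \emph{triple of vortex type} is $\mathcal E=(E_1,E_2,\Phi)$, where $E_1$ is a holomorphic vector bundle on $X$, $E_2$ is a holomorphic line bundle, and $\Phi\in H^0(X,E_1\otimes E_2^\vee)$. Such a triple corresponds to an $SU(2)$-equivariant holomorphic bundle on $X\times\mathbb P^1$, and the system below consists of dimensionally reduced equations in which a constant $\sigma>0$, the parameter of the $SU(2)$-invariant K\"ahler form on $X\times\mathbb P^1$, appears. We work only with the system on $X$.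

Let $h_1,h_2$ be Hermitian metrics on $E_1,E_2$ with Chern curvatures $F_1,F_2$, let $\nabla$ be the induced Chern connection on $\operatorname{Hom}(E_2,E_1)$, and let $\Phi^*$ be the adjoint of $\Phi$. Since $\Phi$ is holomorphic, $\nabla\Phi$ is a $(1,0)$-form, and $(\nabla\Phi)(\nabla\Phi)^*:=i\Lambda\big(\nabla\Phi\wedge(\nabla\Phi)^*\big)$ is a nonnegative endomorphism of $E_1$ with trace $|\nabla\Phi|^2$. For a phase $\theta\in(0,\pi]$ write throughout
\[
c=\cos\theta,\qquad s=\sin\theta,\qquad \tau=\frac{4\pi}{\sigma},\qquad D=c+(\tau-|\Phi|^2)\,s .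
\]
The pair $(h_1,h_2)$ solves the \emph{deformed Hermitian-Yang-Mills system} with phase $\theta$ if, pointwise on $X$,
\begin{gather}
c\,\big(i\Lambda F_1+\Phi\Phi^*\big)=s\Big(\mathrm{Id}_{E_1}-\tfrac12\big(i\Lambda F_1\,\Phi\Phi^*+\Phi\Phi^*\,i\Lambda F_1\big)+\tfrac12(\nabla\Phi)(\nabla\Phi)^*\Big),\label{eq:E1}\\
D>0,\label{eq:pos}\\
s\,i\Lambda F_2+c=\frac{1+\frac{s^2}{2}|\nabla\Phi|^2}{D}.\label{eq:E2}
\end{gather}
We always assume $c>0$, that is, $\theta\in(0,\pi/2)$.

A subtriple of $\mathcal E$ is given by subsheaves $S_i\subset E_i$ with $\Phi(S_2)\subset S_1$; it is saturated if each $E_i/S_i$ is torsion free. A saturated subtriple \emph{of type B} is one of the form $\mathcal S=(S,0,0)$ with $0\ne S\subset E_1$ saturated. On a Riemann surface torsion free coherent sheaves are locally free, so such an $S$ is a holomorphic subbundle. The notion of $Z$-stability compares the phases $\Theta$ of a central charge. For a triple that solves the system, $\Theta(\mathcal E)=\theta$, and for $\mathcal S=(S,0,0)$ the inequality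 $\Theta(\mathcal S)\le\Theta(\mathcal E)$ (respectively, equality) is equivalent to $d(S)\le0$ (respectively, $d(S)=0$), where
\begin{equation}\label{eq:defect}
d(S)=2\pi c\,\deg S-s\,\operatorname{rk}(S)\,V .
\end{equation}
This equivalence is all that we use about $\Theta$. We call $d(S)$ the \emph{defect} of $S$; the inequality $d(S)\le0$ says that the slope $\deg S/\operatorname{rk}S$ is at most $\tan\theta\cdot V/2\pi$.

Two simple cases suggest what to expect. Let $\pi_S$ be the $h_1$-orthogonal projection onto $S$, let $\Phi_S=\pi_S\Phi$, and let $\beta$ be the $(0,1)$-form that measures the failure of $S^\perp$ to be holomorphic (Section~\ref{sec:conv}); it satisfies $\int\operatorname{tr}(\pi_S\,i\Lambda F_1)\,\omega_X=2\pi\deg S+\int|\beta|^2\omega_X$. If $\Phi=0$, then \eqref{eq:E1} is the Hermitian-Einstein equation $i\Lambda F_1=\tan\theta\cdot\mathrm{Id}$, and its trace over $S$ gives $d(S)=-c\int|\beta|^2\omega_X$. If $\Phi\neq0$ and one deletes the terms involving $\Phi$ from the right side of \eqref{eq:E1}, what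 remains is the vortex equation $i\Lambda F_1+\Phi\Phi^*=\tan\theta\cdot\mathrm{Id}$, and the same trace gives $d(S)=-c\int(|\beta|^2+|\Phi_S|^2)\,\omega_X$. In both cases $d(S)\le0$, with equality exactly when $\beta=0$ and $\Phi_S=0$. The following conjecture, posed by Collins and Zhang \cite{CZ}, asserts that the same holds for the full system.

\medskip
\noindent\textbf{Conjecture.} \emph{Suppose that $\mathcal E=(E_1,E_2,\Phi)$ admits a solution $(h_1,h_2)$ of \eqref{eq:E1}--\eqref{eq:E2} with $\cos\theta>0$, and let $\mathcal S=(S,0,0)$ be a saturated subtriple of type B. Then $\Theta(\mathcal S)\le\Theta(\mathcal E)$, with equality if and only if $E_1$ splits $h_1$-orthogonally and holomorphically as $E_1=S\oplus Q$ and $\Phi\in H^0(X,Q\otimes E_2^\vee)$.}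
\medskip

The conclusion, including the characterization of equality, is known under either of two additional hypotheses:
\begin{itemize}
\item[(i)] $\Phi(E_2)\subset S$;
\item[(ii)] $\cos\theta\ge\frac{4\pi}{\sigma}\sin\theta$, that is, $\tau\tan\theta\le1$.
\end{itemize}
In general the Conjecture is false. On $\mathbb P^1$, with homogeneous coordinates $[Z_0:Z_1]$, consider the triple $\mathcal E$ given by
\begin{equation}\label{eq:triple}
E_2=\mathcal O(-1),\quad S=\mathcal O(9),\quad Q=\mathcal O,\quad E_1=S\oplus Q,\quad \Phi=(Z_0^{10},Z_1)\in H^0\big(\mathcal O(10)\oplus\mathcal O(1)\big).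
\end{equation}

\begin{theorem}\label{thm:A}
There are a K\"ahler form $\omega_X$ on $\mathbb P^1$, $\sigma>0$ and $\theta\in(0,\pi/2)$ such that the triple \eqref{eq:triple} admits a smooth solution of \eqref{eq:E1}--\eqref{eq:E2} with $d(S)>0$, that is, $\Theta(S,0,0)>\Theta(\mathcal E)$.
\end{theorem}

\begin{theorem}\label{thm:B}
There are also a K\"ahler form $\omega_X$ on $\mathbb P^1$, $\sigma>0$, $\theta\in(0,\pi/2)$ and a smooth solution of \eqref{eq:E1}--\eqref{eq:E2} for the triple \eqref{eq:triple} with $\Theta(S,0,0)=\Theta(\mathcal E)$, although there is no holomorphic splitting $E_1=S\oplus Q'$ with $\Phi\in H^0(Q'\otimes E_2^\vee)$.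
\end{theorem}

On the positive side, hypothesis (ii) can be weakened to a pointwise condition on the solution.

\begin{theorem}\label{thm:C}
Let $X$ be arbitrary, let $(h_1,h_2)$ solve \eqref{eq:E1}--\eqref{eq:E2} with $c>0$, and let $\mathcal S=(S,0,0)$ be a saturated subtriple of type B. If at every point of $X$
\begin{equation}\label{eq:C}
s^2\,|(1-\pi_S)\nabla\Phi|^2\,(D-2c)\le4c,
\end{equation}
then $\Theta(\mathcal S)\le\Theta(\mathcal E)$. If moreover \eqref{eq:C} is strict at some point, then equality holds if and only if $E_1=S\oplus Q$ orthogonally and holomorphically with $\Phi\in H^0(Q\otimes E_2^\vee)$.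
\end{theorem}

Hypothesis (ii) gives $D\le c+\tau s\le2c$, so under (ii) the left side of \eqref{eq:C} is nonpositive and \eqref{eq:C} holds strictly everywhere. We do not determine the optimal threshold for $\tau\tan\theta$ beyond which the Conjecture fails, and we do not prove failure for every prescribed value of $\sigma$.

All three theorems start from an exact formula $d(S)=-\int\mathcal I$ (Section~\ref{sec:defect}), in which every term of $\mathcal I$ is nonnegative except one cross term. Condition \eqref{eq:C} is what it takes to absorb the cross term pointwise. To show that the cross term can win, we need actual solutions, and we obtain them by perturbation: replace $Z_0^{10}$ by $\varepsilon Z_0^{10}$ in \eqref{eq:triple}. At $\varepsilon=0$ the triple splits and $d(S)=0$; for $\varepsilon\ne0$ it is isomorphic to \eqref{eq:triple}, and $d(S)=-\varepsilon^2(\min J+o(1))$ for a quadratic functional $J$. Section~\ref{sec:J} introduces $J$ and computes by hand a limiting case in which it is negative. Section~\ref{sec:pert}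 carries out the perturbation, Section~\ref{sec:family} constructs an explicit one-parameter family of split solutions, and Section~\ref{sec:sign} shows that $\min J$ takes both signs along this family, which proves Theorems~\ref{thm:A} and~\ref{thm:B}.

\section{Conventions and standard facts}\label{sec:conv}

Integrals written without a measure are taken over $X$ against $\omega_X$. Locally let $\chi$ be a $(1,0)$-form with $\omega_X=i\chi\wedge\bar\chi$, so that $i\Lambda(\chi\wedge\bar\chi)=1$; it is unique up to a factor of modulus one. Inner products are linear in the first slot, $\langle x,y\rangle=\operatorname{tr}(xy^*)$ on homomorphism bundles, and $\langle x\chi,y\chi\rangle=\langle x,y\rangle=\langle x\bar\chi,y\bar\chi\rangle$ on forms. The adjoint of a form is $(x\chi)^*=x^*\bar\chi$, and for $(1,0)$-forms $\xi=x\chi$, $\zeta=y\chi$ we write $\xi\zeta^*=i\Lambda(\xi\wedge\zeta^*)=xy^*$. The symbol $\partial$ denotes the $(1,0)$-part of a Chern connection, whose $(0,1)$-part is $\bar\partial$. On functions, $\Delta=i\Lambda\bar\partial\partial$.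

\subsection*{Integration by parts}
Let $\xi,\zeta$ be sections of a Hermitian holomorphic bundle with curvature $F$, and let $\gamma$ be a $(0,1)$-form with values in it. Stokes' theorem, applied to the $1$-forms $\langle\partial\xi,\zeta\rangle$ and $\langle\gamma,\zeta\rangle$, and the definition of curvature give
\begin{equation}\label{eq:stokes}
\int\langle i\Lambda\bar\partial\partial\xi,\zeta\rangle=\int\langle\partial\xi,\partial\zeta\rangle,\qquad
\int\langle i\Lambda\partial\gamma,\zeta\rangle=-\int\langle\gamma,\bar\partial\zeta\rangle,\qquad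
i\Lambda(\partial\bar\partial+\bar\partial\partial)=i\Lambda F .
\end{equation}
In particular $\Delta\ge0$, and $-i\Lambda\partial\bar\partial=\bar\partial^*\bar\partial\ge0$ on sections. For real functions $\mu,g$ the product rule reads $i\Lambda\bar\partial(\mu\,\partial g)=\mu\Delta g-\langle\partial g,\partial\mu\rangle$.

\subsection*{Line bundles}
Let $L$ be a holomorphic line bundle with metric $H$. Then $i\Lambda F(He^u)=i\Lambda F(H)+\Delta u$. Since $\Delta u=g$ is solvable exactly when $\int g=0$, uniquely up to a constant, every smooth real function $a$ with $\int a=2\pi\deg L$ is $i\Lambda F$ of a metric on $L$. For a holomorphic section $\xi$ of $L$,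
\begin{equation}\label{eq:line}
\Delta|\xi|^2=i\Lambda F\,|\xi|^2-|\partial\xi|^2,\qquad\text{and, where }\xi\ne0,\qquad \partial\xi=(\partial\log|\xi|^2)\,\xi,\quad \Delta\log|\xi|^2=i\Lambda F .
\end{equation}

\subsection*{Subbundles}
Let $S\subset E_1$ be a holomorphic subbundle and let $Q=S^\perp$, with the holomorphic structure of $E_1/S$. In the smooth orthogonal splitting $E_1=S\oplus Q$, the operator $\bar\partial_{E_1}$ and the Chern connection are
\[
\begin{pmatrix}\bar\partial&\beta\\0&\bar\partial\end{pmatrix},\qquad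
\begin{pmatrix}\nabla_S&\beta\\-\beta^*&\nabla_Q\end{pmatrix},\qquad \beta=b\bar\chi,\quad \beta^*=b^*\chi,
\]
where $\beta$ is a $(0,1)$-form with values in $\operatorname{Hom}(Q,S)$; the splitting is holomorphic if and only if $\beta=0$. Put $A=i\Lambda F_1$, write $\Phi=\Phi_S+\Phi_Q$, and let $w=w_0\chi=\partial\Phi_Q$. Squaring the connection, applying it to $\Phi$ and using $i\Lambda(\bar\chi\wedge\chi)=-1$, we get
\begin{equation}\label{eq:sub}
\begin{gathered}
A_{SS}=i\Lambda F_S+bb^*,\qquad A_{QQ}=i\Lambda F_Q-b^*b,\qquad A_{SQ}=i\Lambda\partial\beta,\\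
\bar\partial\Phi_S=-\beta\Phi_Q,\qquad\bar\partial\Phi_Q=0,\qquad \pi_S\nabla\Phi=\partial\Phi_S,\qquad(1-\pi_S)\nabla\Phi=w-\beta^*\Phi_S .
\end{gathered}
\end{equation}
The Leibniz rule $\partial(\beta\Phi_Q)=(\partial\beta)\Phi_Q-\beta\wedge w$ and $i\Lambda(\beta\wedge w)=-bw_0$ give
\begin{equation}\label{eq:leibniz}
i\Lambda\partial(\beta\Phi_Q)=(i\Lambda\partial\beta)\Phi_Q+bw_0 .
\end{equation}

\subsection*{The system in shifted form}
For any curvature term we write a tilde for the shift by $c/s$: $\tilde A=A+\frac cs$ and $\tilde a_2=a_2+\frac cs$, where $a_2=i\Lambda F_2$. Let $P=\Phi\Phi^*$, $\mathcal K=c+sP$, $\mathcal N=(\nabla\Phi)(\nabla\Phi)^*$, and let $\{\cdot,\cdot\}$ be the anticommutator. The residuals of \eqref{eq:E1} and \eqref{eq:E2} are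
\begin{equation}\label{eq:res}
\begin{aligned}
\mathcal R_1&=c(A+P)-s\big(1-\tfrac12\{A,P\}+\tfrac12\mathcal N\big)=\tfrac12\{\tilde A,\mathcal K\}-\tfrac1s-\tfrac s2\mathcal N,\\
\mathcal R_2&=D(c+sa_2)-1-\tfrac{s^2}2|\nabla\Phi|^2=sD\tilde a_2-1-\tfrac{s^2}2|\nabla\Phi|^2 .
\end{aligned}
\end{equation}
The second form of $\mathcal R_1$ follows from $\frac12\{\tilde A,\mathcal K\}=cA+cP+\frac s2\{A,P\}+\frac{c^2}s$ and $\frac{c^2}{s}-\frac1s=-s$. The system is $\mathcal R_1=0$, $D>0$, $\mathcal R_2=0$. For a solution, $\tilde a_2>0$.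

\subsection*{Radial calculus on $\mathbb P^1$}
Let $z=Z_1/Z_0=e^{\ell+it}$ and let a prime denote $d/d\ell$. A rotation invariant K\"ahler form is $\omega_X=\frac12W(\ell)\,d\ell\wedge dt$, and we may take $\chi=\frac12\sqrt W\,(d\ell+i\,dt)$. For a radial function $g$,
\begin{equation}\label{eq:radial}
\partial g=\frac{g'}{\sqrt W}\chi,\qquad\bar\partial g=\frac{g'}{\sqrt W}\bar\chi,\qquad\Delta g=-\frac{g''}W,\qquad\int g=\pi\int_{-\infty}^\infty gW\,d\ell .
\end{equation}

\section{The defect of a subbundle}\label{sec:defect}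

We take the trace of \eqref{eq:E1} over $S$, as in the two simple cases of the introduction. The new term $\operatorname{tr}(\pi_S\{A,P\})$ contains the curvature itself and has no sign; integration by parts converts it into first order quantities.

\begin{lemma}\label{lem:defect}
Let $(h_1,h_2)$ solve \eqref{eq:E1}--\eqref{eq:E2} and let $S\subset E_1$ be a holomorphic subbundle. Then $d(S)=-\int\mathcal I$, where
\[
\mathcal I=c|\beta|^2+s\tilde a_2|\Phi_S|^2+\tfrac s2|\partial\Phi_S|^2+s|\beta^*\Phi_S|^2-s\operatorname{Re}\langle w,\beta^*\Phi_S\rangle .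
\]
\end{lemma}

\begin{proof}
By \eqref{eq:sub}, $\int\operatorname{tr}(\pi_SA)=2\pi\deg S+\int|\beta|^2$ and $\operatorname{tr}(\pi_S\mathcal N)=|\partial\Phi_S|^2$. Also $\frac12\operatorname{tr}(\pi_S\{A,P\})=\operatorname{Re}\operatorname{tr}(\pi_SA\Phi\Phi^*)=\operatorname{Re}\langle A\Phi,\Phi_S\rangle$. Integrating $\operatorname{tr}(\pi_S\mathcal R_1)=0$ gives
\[
0=d(S)+\int c|\beta|^2+c|\Phi_S|^2+s\operatorname{Re}\langle A\Phi,\Phi_S\rangle-\tfrac s2|\partial\Phi_S|^2 .
\]
Write $\langle A\Phi,\Phi_S\rangle=\langle A_{SS}\Phi_S,\Phi_S\rangle+\langle A_{SQ}\Phi_Q,\Phi_S\rangle$. The curvature of $\operatorname{Hom}(E_2,S)$ acts on $\Phi_S$ as $i\Lambda F_S-a_2$, so \eqref{eq:stokes} and \eqref{eq:sub} give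
\[
\int\langle A_{SS}\Phi_S,\Phi_S\rangle=\int|\beta^*\Phi_S|^2+a_2|\Phi_S|^2+|\partial\Phi_S|^2-|\bar\partial\Phi_S|^2 .
\]
By \eqref{eq:leibniz} and $\beta\Phi_Q=-\bar\partial\Phi_S$ we have $A_{SQ}\Phi_Q=-i\Lambda\partial\bar\partial\Phi_S-bw_0$, and $\langle bw_0,\Phi_S\rangle=\langle w,\beta^*\Phi_S\rangle$, so
\[
\int\langle A_{SQ}\Phi_Q,\Phi_S\rangle=\int|\bar\partial\Phi_S|^2-\langle w,\beta^*\Phi_S\rangle .
\]
The terms $|\bar\partial\Phi_S|^2$ cancel in the sum, and $c+sa_2=s\tilde a_2$.
\end{proof}

Since $c>0$ and $\tilde a_2>0$, only the last term of $\mathcal I$ can be negative. Under hypothesis (i) it is absent: $\Phi_Q=0$, so $w=0$, $\mathcal I\ge0$, and $\mathcal I\equiv0$ exactly when $\beta=0$ and $\Phi_S=0$. In general the cross term is bilinear in $\beta$ and $\Phi_S$ and must be absorbed by $c|\beta|^2$ and $s\tilde a_2|\Phi_S|^2$. Equation \eqref{eq:E2} makes the second coefficient inversely proportional to $D$, so absorption becomes harder as $D$ grows.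

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $y=(1-\pi_S)\nabla\Phi=w-\beta^*\Phi_S$. The last two terms of $\mathcal I$ combine to $-s\operatorname{Re}\langle y,\beta^*\Phi_S\rangle$, which is at least $-s|y||\beta||\Phi_S|$. By \eqref{eq:pos}, \eqref{eq:E2} and $|\nabla\Phi|^2=|y|^2+|\partial\Phi_S|^2$, we have $s\tilde a_2\ge(1+\frac{s^2}2|y|^2)/D$. Hence
\[
\mathcal I\ge\tfrac s2|\partial\Phi_S|^2+\Big[\frac{1+\frac{s^2}2|y|^2}{D}\,|\Phi_S|^2-s|y|\,|\beta|\,|\Phi_S|+c|\beta|^2\Big].
\]
The bracket is a quadratic form in $(|\Phi_S|,|\beta|)$ with positive diagonal coefficients. It is nonnegative if and only if $\frac{4c}D(1+\frac{s^2}2|y|^2)\ge s^2|y|^2$, which after multiplication by $D>0$ is \eqref{eq:C}, and it is positive definite if and only if \eqref{eq:C} is strict. So $\mathcal I\ge0$, and $d(S)\le0$ by Lemma~\ref{lem:defect}.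

Suppose that $d(S)=0$ and that \eqref{eq:C} is strict at a point, hence on an open set. Then $\mathcal I\equiv0$, so $\partial\Phi_S=0$ on $X$ and $\Phi_S=0$ on that open set. Since $\bar\partial(\Phi_S^*)=(\partial\Phi_S)^*=0$, the adjoint $\Phi_S^*$ is a holomorphic section of $\operatorname{Hom}(S,E_2)$ that vanishes on an open set, and $X$ is connected, so $\Phi_S\equiv0$. Then $\mathcal I=c|\beta|^2$ and $c>0$, so $\beta\equiv0$. Thus $E_1=S\oplus Q$ orthogonally and holomorphically, and $\Phi=\Phi_Q\in H^0(Q\otimes E_2^\vee)$. Conversely, such a splitting means $\beta=0$ and $\Phi_S=0$, so $\mathcal I=0$ and $d(S)=0$; this direction does not use \eqref{eq:C}.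
\end{proof}

\section{Nearly split triples and the functional $J$}\label{sec:J}

A pointwise failure of \eqref{eq:C} does not give $d(S)>0$: the quantities $\beta$ and $\Phi_S$ are tied together by $\bar\partial\Phi_S=-\beta\Phi_Q$ and by the off-diagonal block of \eqref{eq:E1}, and only the integral of $\mathcal I$ matters. Near a solution with $\beta=0$ and $\Phi_S=0$ these constraints become linear and can be analyzed completely.

From now on $X=\mathbb P^1$, the bundles $S,Q,E_2$ are those of \eqref{eq:triple}, and $\Phi_Q=Z_1$, $e_0=Z_0^{10}$. For $\varepsilon\in\mathbb R$ let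
\[
\mathcal E_\varepsilon=\big(S\oplus Q,\ E_2,\ (\varepsilon e_0,\Phi_Q)\big).
\]
For $\varepsilon\ne0$ the automorphism $\operatorname{diag}(\varepsilon^{-1},1)$ of $S\oplus Q$ preserves $S$ and identifies $\mathcal E_\varepsilon$ with \eqref{eq:triple}.

\subsection*{Symmetry}
The action $(Z_0,Z_1)\mapsto(Z_0,\lambda Z_1)$ of $\lambda\in S^1$ on $\mathbb C^2$ induces the rotation $z\mapsto\lambda z$ of $\mathbb P^1$ and lifts to every $\mathcal O(m)$ by holomorphic isometries of the Fubini--Study metric; it fixes $Z_0$ and multiplies $Z_1$ by a character. We use this lift on $E_2$ and $S$, and twist it by a character on $Q$ so that $\Phi_Q$ is fixed. Then $e_0$ and $\Phi_Q$ are both invariant. Concretely, a function is invariant if it is radial, a metric on one of the line bundles if it is a radial multiple of the Fubini--Study metric, a section of $\operatorname{Hom}(E_2,S)$ if it is $\psi e_0$ on $\mathbb C$ with $\psi$ radial, and a section of $\operatorname{Hom}(Q,S)$ if it is $g\,e_0/\Phi_Q$ on $\mathbb C\setminus\{0\}$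 with $g$ radial.

\subsection*{Split solutions}
For metrics $H_S,H_Q,H_2$ on $S,Q,E_2$ write $a_S,a_Q,a_2$ for $i\Lambda F$, and put
\[
q^2=|\Phi_Q|^2,\qquad k=c+sq^2,\qquad D=c+s\tau-sq^2,\qquad w=\partial\Phi_Q,\qquad M=\tfrac1s+\tfrac s2|w|^2 .
\]
For $\mathcal E_0$ with the diagonal metric $H_S\oplus H_Q$, the endomorphisms $\tilde A,\mathcal K,\mathcal N$ are diagonal with entries $(\tilde a_S,\tilde a_Q)$, $(c,k)$, $(0,|w|^2)$. By \eqref{eq:res} the system becomes
\begin{equation}\label{eq:split}
\tilde a_S=\frac1{sc}\quad\Big(\text{that is, } a_S=\frac sc\Big),\qquad k\tilde a_Q=M,\qquad D\tilde a_2=M,\qquad D>0 .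
\end{equation}
A \emph{split solution} consists of an invariant K\"ahler form $\omega_X$, constants $\theta\in(0,\frac\pi2)$, $\tau>0$, and invariant smooth metrics $H_S,H_Q,H_2$ satisfying \eqref{eq:split}. Scaling $H_S$ by a constant preserves \eqref{eq:split}, and we normalize $|e_0|=1$ at $z=0$.

\subsection*{Metrics on $\mathcal E_\varepsilon$}
A metric on $E_1$ is determined by the complement $S^\perp$ and by metrics on $S$ and $S^\perp\cong Q$. We take $S^\perp$ to be the graph $\{x+\varepsilon fx:x\in Q\}$ of $\varepsilon f$, with $f$ a section of $\operatorname{Hom}(Q,S)$. An element $(a,x)\in S\oplus Q$ decomposes as $(a-\varepsilon fx)+(x+\varepsilon fx)$. Applying this to $\Phi$ and to $\bar\partial(x+\varepsilon fx)$ shows that the $Q$-part of $\Phi$ is $\Phi_Q$ and that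
\begin{equation}\label{eq:ansatz}
\beta=\varepsilon\beta_f,\quad\Phi_S=\varepsilon\varphi_f,\qquad\text{where}\quad\beta_f=\bar\partial f=b\bar\chi,\quad\varphi_f=e_0-f\Phi_Q,\quad\bar\partial\varphi_f=-\beta_f\Phi_Q .
\end{equation}
In $\mathcal I$ the term $s|\beta^*\Phi_S|^2$ is then of order $\varepsilon^4$ and the others are of order $\varepsilon^2$. This leads us to define, for a split solution and $f\in C^2(\operatorname{Hom}(Q,S))$,
\begin{equation}\label{eq:J}
J(f)=\int c|\beta_f|^2+s\tilde a_2|\varphi_f|^2+\tfrac s2|\partial\varphi_f|^2-s\operatorname{Re}\langle bw_0,\varphi_f\rangle .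
\end{equation}
This is a quadratic polynomial in $f$. Its homogeneous quadratic part $J_2(\delta)$ is obtained by replacing $\beta_f,\varphi_f$ by $\bar\partial\delta,-\delta\Phi_Q$.

The choice of $e_0$ is forced in the following sense. If $e_0$ vanished at the zero of $\Phi_Q$, then $f=e_0/\Phi_Q$ would be holomorphic with $\beta_f=0$ and $\varphi_f=0$, and $\mathcal E_\varepsilon$ would split. The next lemma shows that the value of $\varphi_f$ at the zero of $\Phi_Q$ is precisely the source of negativity. Set
\[
h=|e_0|^2,\qquad n=-\tfrac12(\log h)',\qquad G=(\log q^2)' .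
\]
By \eqref{eq:line} and \eqref{eq:radial},
\begin{equation}\label{eq:nG}
n'=\tfrac12(\tilde a_S-\tilde a_2)W,\qquad-G'=(\tilde a_Q-\tilde a_2)W,\qquad|w|^2W=q^2G^2 .
\end{equation}
The functions $\log h$ and $\log(q^2/|z|^2)$ are smooth and radial near $z=0$, so $h\to1$, $n=O(e^{2\ell})$ and $G\to2$ as $\ell\to-\infty$. The functions $\log(|z|^{20}h)$ and $\log q^2$ are smooth near $z=\infty$, so $n$ and $G$ are bounded.

\begin{lemma}\label{lem:radialJ}
Fix a split solution. Let $f\in C^2$ be invariant and write $\varphi_f=\psi e_0$ on $\mathbb C$. Then $\psi(0)=1$ and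
\begin{equation}\label{eq:radialJ}
\frac{J(f)}\pi=-s|\psi(0)|^2+\int_{-\infty}^\infty h\Big\{\Big(\frac c{q^2}+\frac s2\Big)|\psi'|^2+s\Big[nG+\tfrac12(\tilde a_S+\tilde a_Q)W\Big]|\psi|^2\Big\}\,d\ell .
\end{equation}
The same formula holds for $J_2(\delta)/\pi$, with $\delta\in C^2$ invariant and $-\delta\Phi_Q=\psi e_0$; in this case $\psi(0)=0$.
\end{lemma}

\begin{proof}
Let $\varphi=\psi e_0$ be $\varphi_f$ or $-\delta\Phi_Q$, and let $\beta=b\bar\chi$ be $\bar\partial f$ or $\bar\partial\delta$. The function $\psi$ is radial, complex valued and $C^2$, and its value at $0$ is as stated because $\Phi_Q(0)=0$. In both cases $\beta\Phi_Q=-\bar\partial\varphi$, so \eqref{eq:line} and \eqref{eq:radial} give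
\[
b=-\frac{\psi'}{\sqrt W}\frac{e_0}{\Phi_Q},\qquad w_0=\frac G{\sqrt W}\Phi_Q,\qquad\partial\varphi=\frac{\psi'-2n\psi}{\sqrt W}\,e_0\chi .
\]
Substituting in \eqref{eq:J}, we find that $J(f)/\pi$, respectively $J_2(\delta)/\pi$, equals
\[
\int h\Big\{\frac c{q^2}|\psi'|^2+\frac s2|\psi'-2n\psi|^2+sG\operatorname{Re}(\psi'\bar\psi)+s\tilde a_2W|\psi|^2\Big\}\,d\ell .
\]
We check that the terms obtained by expanding the square are separately integrable. The function $h|\psi'|^2/q^2=|\beta|^2W$ is integrable because $W\,d\ell$ is a finite measure, and so is $h|\psi'|^2$ because $q^2$ is bounded. In the frame $Z_1^{10}$ at $\infty$, $\varphi$ is represented by $\psi(|z|)z^{-10}$; a limit at $\infty$ is unchanged by rotation and is multiplied by $\lambda^{-10}$, so it is zero. As $\varphi$ is $C^1$, $h|\psi|^2=|\varphi|^2=O(e^{-2\ell})$ as $\ell\to+\infty$. Hence $n^2h|\psi|^2$ and $nGh|\psi|^2$ are integrable near $+\infty$, and so is $(|n|+|G|)h|\psi'\psi|$ by the Cauchy--Schwarz inequality. Near $-\infty$ we have $\psi'=O(e^\ell)$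 and $n=O(e^{2\ell})$, and $G,h,\psi$ are bounded, which suffices.

The terms containing $\operatorname{Re}(\psi'\bar\psi)=\frac12(|\psi|^2)'$ add up to $\frac s2(G-2n)h(|\psi|^2)'$. Integrate by parts. The boundary term vanishes at $+\infty$ and contributes $-s|\psi(0)|^2$ at $-\infty$. By $h'=-2nh$ and \eqref{eq:nG}, the interior term is
\[
-\tfrac s2\big[(G-2n)h\big]'|\psi|^2=s\,h\Big[\tfrac12(\tilde a_Q+\tilde a_S-2\tilde a_2)W+nG-2n^2\Big]|\psi|^2 .
\]
Adding the remaining terms $\frac s2h|\psi'|^2$, $2sn^2h|\psi|^2$, $s\tilde a_2Wh|\psi|^2$ and $\frac c{q^2}h|\psi'|^2$ gives \eqref{eq:radialJ}.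
\end{proof}

\subsection*{A model in which $J$ is negative}
The following computation is not used in the proofs; it shows what the construction aims at. Define $T\ge1$ by $k=cT^2$, so that $sq^2=c(T^2-1)$ and $G=2TT'/(T^2-1)$. Make two idealizations. First let $D=\infty$, so that $\tilde a_2=M/D=0$; this is the extreme case in which \eqref{eq:C} fails. Second, look at a neighborhood of $z=0$ whose area is negligible, and drop the terms $W/s$ and $W/(sc)$, which are multiples of the area density. Then \eqref{eq:nG} gives $n=0$, $h=1$, and, with $\tilde a_Q=M/k$,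
\[
-G'=\tilde a_QW=\frac{sq^2G^2}{2k}=\frac{(T^2-1)G^2}{2T^2}=\frac{GT'}T .
\]
So $GT$ is constant, equal to $2$ by the values at $z=0$. Hence $G=2/T$ and $T'=(T^2-1)/T^2$, and $T$ increases from $1$ to $\infty$. Use $T$ as the variable in \eqref{eq:radialJ}. We have $\frac c{q^2}+\frac s2=\frac{s(T^2+1)}{2(T^2-1)}$, $|\psi'|^2d\ell=|\psi_T|^2T'dT$ and $\frac12\tilde a_QW\,d\ell=-\frac12dG=T^{-2}dT$, so the right side of \eqref{eq:radialJ}, divided by $s$, becomes
\[
-|\psi|^2\big|_{T=1}+\int_1^\infty\Big\{\frac{T^2+1}{2T^2}|\psi_T|^2+\frac{|\psi|^2}{T^2}\Big\}\,dT .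
\]
For $\psi=1/T$ this is $-1+\frac12(\frac13+\frac15)+\frac13=-1+\frac4{15}+\frac13=-\frac25$. Three things remain to be done: relate the sign of $J$ to actual solutions, construct split solutions on $\mathbb P^1$ that are close to the model, and keep the neglected terms below the margin $\frac25$.

\section{Perturbation of a split solution}\label{sec:pert}

The section $f$ is not free: it is determined by the off-diagonal block of \eqref{eq:E1}. The key fact is that, to leading order in $\varepsilon$, this block is the Euler--Lagrange equation of $J$. So if $J_2$ is positive, then $f$ minimizes $J$, and one test section with $J<0$ decides the sign of the defect.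

\begin{lemma}\label{lem:var}
Fix a split solution. For $f,\delta\in C^2(\operatorname{Hom}(Q,S))$ we have $dJ_f(\delta)=-2\operatorname{Re}\int\langle\Gamma(f),\delta\rangle$, where
\[
\Gamma(f)=\tfrac12(c+k)\,i\Lambda\partial\bar\partial f+\tfrac s2(\tilde a_S+\tilde a_Q)\,\varphi_f\Phi_Q^*-\tfrac s2(\partial\varphi_f)w^* .
\]
\end{lemma}

\begin{proof}
Write $\varphi=\varphi_f$, $\beta=\beta_f$, $a=i\Lambda\partial\beta$. The variations of $\beta$ and $\varphi$ are $\bar\partial\delta$ and $-\delta\Phi_Q$. We treat the four terms of \eqref{eq:J} in turn, and in each case write the variation as $\operatorname{Re}\int\langle\,\cdot\,,\delta\rangle$.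

The first term gives $2c\operatorname{Re}\int\langle\beta,\bar\partial\delta\rangle$, which contributes $-2ca$ by \eqref{eq:stokes}. The second contributes $-2s\tilde a_2\varphi\Phi_Q^*$. The third gives $s\operatorname{Re}\int\langle\partial\varphi,\partial(-\delta\Phi_Q)\rangle$ and contributes $-s(i\Lambda\bar\partial\partial\varphi)\Phi_Q^*$, where by \eqref{eq:stokes}, \eqref{eq:ansatz} and \eqref{eq:leibniz}
\[
i\Lambda\bar\partial\partial\varphi=(\tilde a_S-\tilde a_2)\varphi+i\Lambda\partial(\beta\Phi_Q)=(\tilde a_S-\tilde a_2)\varphi+a\Phi_Q+bw_0 .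
\]
In the fourth term, varying $\varphi$ contributes $+s\,bw_0\Phi_Q^*$. Varying $b$ gives $-s\operatorname{Re}\int\langle\varphi\otimes w^*,\bar\partial\delta\rangle$, where $\varphi\otimes w^*=\varphi w_0^*\bar\chi$, and by \eqref{eq:stokes} this contributes $+s\,i\Lambda\partial(\varphi\otimes w^*)$. Since $\Phi_Q$ is holomorphic, $\bar\partial w=(\tilde a_Q-\tilde a_2)\Phi_Q\,\chi\wedge\bar\chi$; taking adjoints reverses the order of $\chi$ and $\bar\chi$, so $i\Lambda\partial(w^*)=-(\tilde a_Q-\tilde a_2)\Phi_Q^*$ and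
\[
i\Lambda\partial(\varphi\otimes w^*)=(\partial\varphi)w^*-(\tilde a_Q-\tilde a_2)\varphi\Phi_Q^* .
\]
In the sum the terms $bw_0\Phi_Q^*$ cancel, the terms with $\tilde a_2$ cancel ($-2+1+1=0$), and $\Phi_Q\Phi_Q^*=q^2$ because $Q$ is a line bundle. What remains is $-(2c+sq^2)a-s(\tilde a_S+\tilde a_Q)\varphi\Phi_Q^*+s(\partial\varphi)w^*=-2\Gamma(f)$, since $2c+sq^2=c+k$.
\end{proof}

We also need to understand the last two equations of \eqref{eq:split}. They imply $\Delta\log q^2=M/k-M/D$, a quasilinear equation for $q^2$ whose right side contains the gradient term $|w|^2=q^2|\partial\log q^2|^2$. A change of the dependent variable removes this term. The resulting semilinear equation will serve twice: to invert the linearization, and to construct split solutions. Note that $k+D=2c+s\tau$ is constant; we regard $D$ and $\mu=\sqrt{kD}$ as functions of $k$.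

\begin{lemma}\label{lem:semi}
Fix $\omega_X,\theta,\tau$, and let $Y$ be a function on $(c,2c+s\tau)$ with $dY/dk=\mu/(k-c)$. For any $C^2$ metric on $\operatorname{Hom}(E_2,Q)$ with $D>0$, away from $z=0$ we have $\partial Y(k)=\mu\,\partial\log q^2$ and
\begin{equation}\label{eq:semi}
\Delta Y(k)-\frac{D-k}{s\mu}=\mu\Big(\Delta\log q^2-\frac Mk+\frac MD\Big).
\end{equation}
Moreover $\frac d{dk}\frac{D-k}\mu=-\frac{(k+D)^2}{2\mu^3}$.
\end{lemma}

\begin{proof}
Since $k-c=sq^2$, we have $\partial k=(k-c)\,\partial\log q^2$, which gives the formula for $\partial Y$, and $\langle\partial\log q^2,\partial k\rangle=sq^2|\partial\log q^2|^2=s|w|^2$ by \eqref{eq:line}. With $d\mu/dk=(D-k)/2\mu$, the product rule gives $\Delta Y=\mu\Delta\log q^2-\frac{D-k}{2\mu}s|w|^2$. On the other hand $\mu M(\frac1k-\frac1D)=\frac{D-k}\mu M=\frac{D-k}{s\mu}+\frac{D-k}{2\mu}s|w|^2$. Subtracting gives \eqref{eq:semi}. Finally $\frac d{dk}\frac{D-k}\mu=-\frac2\mu-\frac{(D-k)^2}{2\mu^3}$ and $4\mu^2+(D-k)^2=(k+D)^2$.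
\end{proof}

For Theorem~\ref{thm:B} we must perturb a whole family of split solutions with one range of $\varepsilon$, so we record the implicit function theorem in a uniform version.

\begin{lemma}\label{lem:ift}
Let $\mathcal U,\mathcal V$ be Banach spaces and $R=[K_0,K_1]$. Let $\mathcal F\colon(-1,1)\times R\times\mathcal U\to\mathcal V$ be continuous, differentiable in $u\in\mathcal U$ with $D_u\mathcal F$ jointly continuous in operator norm. Let $u_0\colon R\to\mathcal U$ be continuous, with $\mathcal F(0,K,u_0(K))=0$ and $L_K=D_u\mathcal F(0,K,u_0(K))$ invertible for all $K$. Then there are $\varepsilon_0,r>0$ such that for $|\varepsilon|\le\varepsilon_0$ and $K\in R$ there is a unique $u(\varepsilon,K)$ with $\|u-u_0(K)\|\le r$ and $\mathcal F(\varepsilon,K,u)=0$. It is continuous in $(\varepsilon,K)$, and $u(0,K)=u_0(K)$.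
\end{lemma}

\begin{proof}
The constant $C=\sup_R\|L_K^{-1}\|$ is finite, since $K\mapsto L_K^{-1}$ is continuous and $R$ is compact. The function $\|D_u\mathcal F(\varepsilon,K,u_0(K)+y)-L_K\|$ is continuous and vanishes on the compact set $\{\varepsilon=0,\,y=0\}$, so it is at most $\frac1{2C}$ for $|\varepsilon|\le\varepsilon_0$, $\|y\|\le r$, $K\in R$, with suitable $\varepsilon_0,r$. After shrinking $\varepsilon_0$ we also have $\|\mathcal F(\varepsilon,K,u_0(K))\|\le\frac r{2C}$. Then $y\mapsto y-L_K^{-1}\mathcal F(\varepsilon,K,u_0(K)+y)$ is a $\frac12$-contraction of the closed ball of radius $r$ into itself, depending continuously on $(\varepsilon,K)$, and its fixed point has the stated properties.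
\end{proof}

In the perturbation $\omega_X$ stays fixed, while $\theta$ and $\tau$ are unknowns. For $\theta$ this is unavoidable: $d(S)=2\pi\cos\theta\deg S-\sin\theta\,V$ vanishes at the split solution and can change only through $\theta$. Analytically, each of the two constants compensates an integral constraint, as steps (a) and (b) below show. Fix $\gamma\in(0,1)$, and define H\"older norms with the Fubini--Study metrics.

\begin{proposition}\label{prop:pert}
Consider a family of split solutions $(\omega_X,\theta_0,\tau_0,H_S,H_Q,H_2)$ that depends continuously, in the $C^\infty$ topology, on $K\in[K_0,K_1]$, where $K_0=K_1$ is allowed. Assume that for each $K$ we have $J_2(\delta)>0$ for every invariant $\delta\ne0$ in $C^{2,\gamma}$. Then: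
\begin{itemize}
\item[(1)] For each $K$ there is a unique invariant $f_0\in C^{2,\gamma}$ with $\Gamma(f_0)=0$. It is smooth and minimizes $J$ among invariant sections in $C^{2,\gamma}$.
\item[(2)] There are $\varepsilon_0>0$ and continuous functions $\theta,\tau,j$ on $[-\varepsilon_0,\varepsilon_0]\times[K_0,K_1]$, with $\theta\in(0,\frac\pi2)$, $\tau>0$, and $(\theta,\tau,j)=(\theta_0,\tau_0,J(f_0))$ at $\varepsilon=0$, such that $\mathcal E_\varepsilon$ has a smooth solution of \eqref{eq:E1}--\eqref{eq:E2} for the data $\omega_X(K),\theta(\varepsilon,K),\tau(\varepsilon,K)$, and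
\begin{equation}\label{eq:dj}
d(S)=-\varepsilon^2j(\varepsilon,K).
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
\emph{The map.} Let $\mathcal U$ be the space of $u=(u_S,u_Q,u_2,f,\theta,\tau)$, where $u_S,u_Q,u_2$ are invariant real functions and $f$ is an invariant section of $\operatorname{Hom}(Q,S)$, all in $C^{2,\gamma}$, where $u_S$ and $u_2$ have mean zero for the Fubini--Study form, and $\theta,\tau\in\mathbb R$. The two mean-zero conditions remove the symmetries of \eqref{eq:split} given by scaling the metric on $S$ and by scaling the metrics on $Q$ and $E_2$ together. Let $h_2=H_2e^{u_2}$, and let $h_1$ make $S$ and the graph of $\varepsilon f$ orthogonal, with metrics $H_Se^{u_S}$ and $H_Qe^{u_Q}$. Compute curvatures, connections, norms and adjoints with these metrics, and write $\varphi=\varphi_f$. By \eqref{eq:sub} and \eqref{eq:ansatz},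
\begin{gather*}
\tilde A_{SS}=\tilde a_S+\varepsilon^2|b|^2,\qquad\tilde A_{QQ}=\tilde a_Q-\varepsilon^2|b|^2,\qquad\tilde A_{SQ}=\varepsilon\,i\Lambda\partial\bar\partial f,\\
\mathcal K_{SS}=c+\varepsilon^2s|\varphi|^2,\qquad\mathcal K_{QQ}=k,\qquad\mathcal K_{SQ}=\varepsilon s\,\varphi\Phi_Q^*,\qquad\nabla\Phi=(\varepsilon\,\partial\varphi,\ w-\varepsilon^2\beta_f^*\varphi).
\end{gather*}
The diagonal blocks are scalars, so \eqref{eq:res} gives $(\mathcal R_1)_{SQ}=\varepsilon\mathcal G$ with
\[
\mathcal G=\tfrac12(c+k+\varepsilon^2s|\varphi|^2)\,i\Lambda\partial\bar\partial f+\tfrac s2(\tilde a_S+\tilde a_Q)\varphi\Phi_Q^*-\tfrac s2(\partial\varphi)(w-\varepsilon^2\beta_f^*\varphi)^* .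
\]
Dividing by $\varepsilon$ keeps the equation for $f$ nondegenerate at $\varepsilon=0$; there, at the metrics and constants of the split solution, $\mathcal G=\Gamma(f)$. Let $\mathcal F=((\mathcal R_1)_{SS},(\mathcal R_1)_{QQ},\mathcal R_2,\mathcal G)$. Since $\mathcal R_1$ is Hermitian, $\mathcal F=0$ implies $\mathcal R_1=0$ and $\mathcal R_2=0$. The map $\mathcal F$ takes values in the space $\mathcal V$ of invariant $C^{0,\gamma}$ functions and sections, because $\omega_X$, the metrics $H_S,H_Q,H_2$, the sections $e_0,\Phi_Q$ and the holomorphic structures are invariant. By the first forms in \eqref{eq:res}, $\mathcal F$ is a polynomial in $\varepsilon,\tau,\cos\theta,\sin\theta$, in the exponentials of $\pm u_S,\pm u_Q,\pm u_2$ and in derivatives of order at most two of the unknowns and their conjugates, with smooth coefficients that depend continuously on $K$. So $\mathcal F$ has the regularity required in Lemma~\ref{lem:ift}.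

At $\varepsilon=0$ the first three components are
\[
ca_S-s,\qquad r_Q:=k\tilde a_Q-M,\qquad s\,r_2,\quad\text{where } r_2:=D\tilde a_2-M .
\]
The first involves only $(u_S,\theta)$, and the other two only $(u_Q,u_2,\tau)$ and $\theta$. Hence, at any point $(0,0,0,f,\theta_0,\tau_0)$, the linearization is block triangular for the grouping $(u_S,\theta)$, $(u_Q,u_2,\tau)$, $f$, and it is invertible if the three diagonal blocks are.

\emph{Index zero.} Recall that a bounded operator of the form isomorphism plus compact is an isomorphism as soon as it is injective. The operators $1+\Delta$ on functions and $1+\bar\partial^*\bar\partial=1-i\Lambda\partial\bar\partial$ on sections of $\operatorname{Hom}(Q,S)$ are positive self-adjoint elliptic operators, hence isomorphisms $C^{2,\gamma}\to C^{0,\gamma}$; they commute with $S^1$, so they restrict to isomorphisms of the invariant subspaces. Multiplication by a positive smooth invariant function is an isomorphism, and operators of order at most one with smooth coefficients are compact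 from $C^{2,\gamma}$ to $C^{0,\gamma}$. Thus a positive function times $\Delta$ or $i\Lambda\partial\bar\partial$, plus lower order terms, is an isomorphism plus a compact operator on invariant objects, and so is a diagonal system of such operators plus lower order terms.

\emph{(a) The block $(u_S,\theta)$.} Since $\frac d{d\theta}(ca_S-s)=-s\cdot\frac sc-c=-\frac1c$, the block is $(\dot u_S,\dot\theta)\mapsto c\Delta\dot u_S-\dot\theta/c$. Given a right side, integration against $\omega_X$ determines $\dot\theta$, and then $\dot u_S$ is the unique mean-zero solution of a Poisson equation.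

\emph{(b) The block $(u_Q,u_2,\tau)$.} Identify the domain with pairs of invariant functions by $(\dot u_Q,\dot u_2,\dot\tau)\mapsto(\dot u_Q,\dot u_2+\dot\tau)$. The block is then $(k\Delta,sD\Delta)$ plus terms of order at most one and a term of finite rank, so it suffices to prove injectivity. Let $(\dot u_Q,\dot u_2,\dot\tau)$ be in the kernel, so that $\dot r_Q=\dot r_2=0$. For arbitrary metrics and $\tau$, the identity $\Delta q^2=(\tilde a_Q-\tilde a_2)q^2-|w|^2$ from \eqref{eq:line} gives
\begin{equation}\label{eq:sum}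
r_Q+r_2=k\tilde a_Q+D\tilde a_2-2M=c\tilde a_Q+(c+s\tau)\tilde a_2-\tfrac2s+s\Delta q^2 .
\end{equation}
The integrals of $\tilde a_Q$, $\tilde a_2$ and $\Delta q^2$ do not depend on the metrics, so $0=\int(\dot r_Q+\dot r_2)=s\dot\tau\int\tilde a_2$. As $\tilde a_2=M/D>0$, we get $\dot\tau=0$.

Let $\nu=\dot u_Q-\dot u_2$, so that $\dot k=sq^2\nu=(k-c)\nu$ and $\dot Y=\mu\nu$. Since $\Delta\log q^2=\tilde a_Q-\tilde a_2$, the right side of \eqref{eq:semi} equals $\mu(r_Q/k-r_2/D)$, and its variation vanishes because $r_Q,r_2,\dot r_Q,\dot r_2$ do. Differentiating the left side with Lemma~\ref{lem:semi} gives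
\[
\Delta(\mu\nu)+\frac{(k+D)^2}{2s\mu^3}\,(k-c)\,\nu=0
\]
away from $z=0$, and by continuity on all of $\mathbb P^1$. Multiply by $\mu\nu$ and integrate. Both terms are nonnegative, and $k>c$ away from one point, so $\nu=0$. Then the metric on $\operatorname{Hom}(E_2,Q)$ does not vary, so $\dot k=\dot D=\dot M=0$, and $\dot r_2=0$ reads $D\Delta\dot u_2=0$. Hence $\dot u_2=0$ by the mean-zero condition, and $\dot u_Q=\nu+\dot u_2=0$.

\emph{(c) The block $f$.} This is the linear part $L$ of the affine map $\Gamma$, namely $\frac12(c+k)\,i\Lambda\partial\bar\partial$ plus terms of order at most one. Since $J$ is quadratic, $dJ_\delta(\delta)-dJ_0(\delta)=2J_2(\delta)$, so Lemma~\ref{lem:var} gives $\operatorname{Re}\int\langle L\delta,\delta\rangle=-J_2(\delta)$. The hypothesis on $J_2$ makes $L$ injective, hence an isomorphism, on invariant sections.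

\emph{Proof of (1).} Put $f_0=-L^{-1}\Gamma(0)$. It is the unique invariant zero of $\Gamma$, it is smooth by elliptic regularity, and it depends continuously on $K$ because $L$ and $\Gamma(0)$ do. By Lemma~\ref{lem:var}, $J(f_0+\delta)=J(f_0)+J_2(\delta)\ge J(f_0)$ for invariant $\delta$.

\emph{Proof of (2).} Lemma~\ref{lem:ift} with $u_0(K)=(0,0,0,f_0,\theta_0,\tau_0)$ gives a continuous family $u(\varepsilon,K)$ of zeros of $\mathcal F$. By continuity on a compact set, after shrinking $\varepsilon_0$ we have $D>0$, $\theta\in(0,\frac\pi2)$ and $\tau>0$ for all $(\varepsilon,K)$. So $(h_1,h_2)$ is a $C^{2,\gamma}$ solution of \eqref{eq:E1}--\eqref{eq:E2}. It is smooth for the following reason. The endomorphism $\mathcal K$ is Hermitian with eigenvalues at least $c>0$, so $B\mapsto\frac12\{B,\mathcal K\}$ is invertible on endomorphisms, and $\mathcal R_1=0$ and $\mathcal R_2=0$ can be solved for $A$ and $a_2$ in terms of $h_1,h_2$ and their first derivatives. In local holomorphic frames $F=\bar\partial(h^{-1}\partial h)$, so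 the entries of $h_1,h_2$ satisfy Poisson equations whose right sides are smooth functions of the point, of $h_1,h_2$ and of their first derivatives. If $h_1,h_2\in C^{m,\gamma}$ with $m\ge2$, the right sides lie in $C^{m-1,\gamma}$, and the Schauder estimates give $h_1,h_2\in C^{m+1,\gamma}$.

Finally, Lemma~\ref{lem:defect} and \eqref{eq:ansatz} give \eqref{eq:dj} with
\[
j(\varepsilon,K)=\int c|\beta_f|^2+s\tilde a_2|\varphi_f|^2+\tfrac s2|\partial\varphi_f|^2+\varepsilon^2s|\beta_f^*\varphi_f|^2-s\operatorname{Re}\langle bw_0,\varphi_f\rangle,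
\]
evaluated at $u(\varepsilon,K)$. This is continuous in $(\varepsilon,K)$ and equals $J(f_0)$ at $\varepsilon=0$.
\end{proof}

\section{An explicit family of split solutions}\label{sec:family}

We are free to choose $\omega_X$, so instead of solving \eqref{eq:split} for a given K\"ahler form, we prescribe the profile of $q^2$ and read off $\omega_X$. Let $K^2=(k+D)/c=2+\tau\tan\theta$, and as in the model write
\[
k=cT^2,\qquad D=c(K^2-T^2),\qquad sq^2=c(T^2-1),\qquad\mu=cT\sqrt{K^2-T^2}.
\]
By Lemma~\ref{lem:semi} and \eqref{eq:radial}, the equation $\Delta\log q^2=M/k-M/D$ is $-Y''/W=(D-k)/s\mu$ with $Y'=\mu G$. Smoothness requires $T\to1$, $G\to2$ at $z=0$ and $G\to0$ at $z=\infty$. Let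
\[
v=\frac{|z|^2}{1+|z|^2}\in[0,1],\qquad v'=2v(1-v),\qquad\omega_0=\frac{i\,dz\wedge d\bar z}{(1+|z|^2)^2}=dv\wedge dt .
\]
The simplest choice with the required limits is $Y'=2c\sqrt{K^2-1}\,(1-v)$. It is a separable equation for $T$, and the equation for $Y$ then defines $W$, which is positive as long as $D>k$, that is, $T<K/\sqrt2$. The degrees of $S$ and $E_2$ impose two more conditions, which fix $\theta$ and the value $B$ of $T$ at $z=\infty$. One free parameter $K$ remains. We now carry this out.

\subsection*{The profile}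
Let $K>\sqrt2$. For $1\le T<K/\sqrt2$ set
\[
\rho(T)=\sqrt{\frac{K^2-1}{K^2-T^2}},\qquad\eta(T)=\frac{\sqrt{(K^2-1)(K^2-T^2)}}{K^2-2T^2}.
\]
Both functions are increasing: for $\eta$, $(\log\eta^2)_T=\frac{8T}{K^2-2T^2}-\frac{2T}{K^2-T^2}>0$. Also $\rho(1)=1$ and $\eta(1)=\frac{K^2-1}{K^2-2}>1$, so $\rho,\eta\ge1$. For $1<B\le K/\sqrt2$ define $T=T_B(v)$ by
\begin{equation}\label{eq:T}
v=\exp\Big(-\int_T^B\frac{2y^2\,dy}{\rho(y)(y^2-1)}\Big),\qquad\text{so that}\qquad vT_v=\frac{\rho\,(T^2-1)}{2T^2},\quad T(0)=1,\quad T(1)=B .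
\end{equation}
The integrand is $\frac1{y-1}+g(y)$ with $g$ smooth on a neighborhood of $[1,B]$, so $v=\frac{T-1}{B-1}\exp(-\int_T^Bg)$. This is a smooth function of $T\in[1,B]$ with positive derivative. Hence $T$ is smooth in $(v,B,K)$ up to $v=0$ and $v=1$, $T_v>0$, and $(T-1)/v$ is smooth and positive. Since $v$ is smooth on $\mathbb P^1$, so is $T$. Differentiating \eqref{eq:T} in $B$ at fixed $v>0$ shows $\partial_BT>0$.

\subsection*{The choice of $B$}
For $B<K/\sqrt2$ let $\Psi(B)=\int_0^1T\eta\,dv$. Then $\partial_B\Psi>0$, because $T\eta(T)$ has positive derivative. As $B\to1$, $T\to1$ uniformly and $\Psi\to\frac{K^2-1}{K^2-2}$. As $B\uparrow K/\sqrt2$, $\Psi\to\infty$ by monotone convergence: for $B=K/\sqrt2$ the function $K^2-2T^2$ is smooth in $v$ and vanishes at $v=1$, so it is $O(1-v)$, while the numerator of $\eta$ is bounded below. So there is a unique $B=B(K)$, smooth in $K$ by the implicit function theorem, with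
\begin{equation}\label{eq:B}
\int_0^1T\eta\,dv=\alpha_1:=\frac{10K^2-1}{K^2-2}=10+\frac{19}{K^2-2}.
\end{equation}
With this $B$ put $\alpha(v)=\int_0^vT\eta\,d\tilde v$, define $\theta\in(0,\frac\pi2)$ by $s^2=9/\alpha_1$, and let
\begin{equation}\label{eq:data}
\tau=(K^2-2)\frac cs,\qquad\omega_X=sc\,T\eta\,\omega_0,\qquad q^2=\frac cs(T^2-1).
\end{equation}
Then $k=cT^2$, $D=c(K^2-T^2)>0$, and \eqref{eq:T} gives
\begin{equation}\label{eq:WG}
W=4sc\,v(1-v)T\eta,\qquad W\,d\ell=2sc\,T\eta\,dv,\qquad G=\frac{2TT'}{T^2-1}=\frac{2(1-v)\rho}T .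
\end{equation}

\begin{proposition}\label{prop:family}
For every $K>\sqrt2$ there are metrics $H_S,H_Q,H_2$ with $|\Phi_Q|^2=q^2$ that form, together with \eqref{eq:data}, a split solution. The data depend smoothly on $K$, and
\begin{equation}\label{eq:n}
n=\alpha-\frac{2\alpha+(1-v)\rho T-1}{K^2}\le\alpha .
\end{equation}
\end{proposition}

\begin{proof}
The Fubini--Study norm of $Z_1$ is $|Z_1|^2_{FS}=v$, and $q^2/v$ is smooth and positive, so $q^2=|Z_1|^2_H$ for a smooth invariant metric $H$ on $\operatorname{Hom}(E_2,Q)=\mathcal O(1)$. This defines $w$ and $M$. By \eqref{eq:WG}, $Y'=\mu G=2c\sqrt{K^2-1}(1-v)$, so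
\[
\Delta Y=-\frac{Y''}W=\frac{4c\sqrt{K^2-1}\,v(1-v)}{4sc\,v(1-v)T\eta}=\frac{K^2-2T^2}{sT\sqrt{K^2-T^2}}=\frac{D-k}{s\mu}.
\]
Lemma~\ref{lem:semi} and \eqref{eq:line} give $i\Lambda F(H)=M/k-M/D$ away from $z=0$, and everywhere by continuity.

We look for $H_2$ on $\mathcal O(-1)$ with curvature $M/D-c/s$, which requires $\int(M/D-c/s)=-2\pi$. The algebra of \eqref{eq:sum} uses only $\Delta q^2=i\Lambda F(H)q^2-|w|^2$, so it applies with the functions $M/k$ and $M/D$ in place of $\tilde a_Q$ and $\tilde a_2$; the left side is then zero. With $c+s\tau=c(K^2-1)$ it reads $cK^2M/D=\frac2s-s\Delta q^2-c(M/k-M/D)$. Multiply by $W$, using $W\Delta q^2=-(q^2)''$ and $(M/k-M/D)W=-G'$: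
\[
cK^2\frac MDW=\frac{2W}s+s(q^2)''+cG' .
\]
Integrate from $\ell=-\infty$, where $G\to2$ and $(q^2)'=q^2G\to0$. Since $\int_{-\infty}^\ell W=2sc\,\alpha$ and $s(q^2)'=c(T^2-1)G$,
\begin{equation}\label{eq:a2int}
\int_{-\infty}^\ell\frac MDW\,d\tilde\ell=\frac{4\alpha+T^2G-2}{K^2}=\frac2{K^2}\big(2\alpha+(1-v)\rho T-1\big).
\end{equation}
The volume is $V=2\pi sc\,\alpha_1$, and $c^2\alpha_1=\alpha_1-9$. So \eqref{eq:a2int} at $v=1$ gives $\int(M/D-c/s)=2\pi\big[\frac{2\alpha_1-1}{K^2}-\alpha_1+9\big]$, which equals $-2\pi$ if and only if $\alpha_1(K^2-2)=10K^2-1$. This is \eqref{eq:B}. Hence $H_2$ exists with $\tilde a_2=M/D$, and $H_Q=H\otimes H_2$ has $\tilde a_Q=i\Lambda F(H)+\tilde a_2=M/k$. Next, $\frac scV=2\pi s^2\alpha_1=2\pi\cdot9$, so $S=\mathcal O(9)$ has a metric $H_S$ with $a_S=s/c$. The metrics $H_2$ and $H_S$ are obtained from Fubini--Study metrics by solving Poisson equations with invariant data and mean-zero normalization, followed by the scaling of $H_S$ that makes $h(0)=1$. They are therefore invariant and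 smooth in $K$.

Finally, integrate $n'=\frac12(\tilde a_S-\tilde a_2)W$ from $-\infty$. The first term gives $\frac1{2sc}\cdot2sc\,\alpha=\alpha$, the second is given by \eqref{eq:a2int}, and it lowers $n$ because $\tilde a_2>0$.
\end{proof}

As a check, \eqref{eq:n} and \eqref{eq:B} give $n=10$ at $v=1$, the order of vanishing of $e_0$ at $\infty$. As $K\to\infty$, $\rho$ and $\eta$ tend to $1$ for bounded $T$, and near $v=0$ the formula for $G$ in \eqref{eq:WG} approaches the model profile $2/T$.

\section{The sign of the minimum}\label{sec:sign}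

We rewrite \eqref{eq:radialJ} for the split solutions of Proposition~\ref{prop:family}, in the variable $v$. We have $|\psi'|^2d\ell=2v(1-v)|\psi_v|^2dv$ and $\frac c{q^2}+\frac s2=\frac{s(T^2+1)}{2(T^2-1)}$. By \eqref{eq:T}, \eqref{eq:WG} and \eqref{eq:nG},
\begin{gather*}
G\,d\ell=\frac{2TT_v}{T^2-1}\,dv=\frac\rho{vT}\,dv,\qquad\tfrac12\tilde a_SW\,d\ell=T\eta\,dv,\\
MW\,d\ell=\frac Ws\,d\ell+\frac c2(T^2-1)\,G\cdot G\,d\ell=2c\big(T\eta+(1-v)\rho T_v\big)\,dv,
\end{gather*}
and $\frac12\tilde a_Q=M/(2cT^2)$. Therefore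
\begin{equation}\label{eq:Jv}
\begin{gathered}
\frac{J(f)}{\pi s}=-|\psi(0)|^2+\int_0^1h\Big\{\frac{T^2+1}{T^2-1}\,v(1-v)|\psi_v|^2+U|\psi|^2\Big\}\,dv,\\
U=\frac{n\rho}{vT}+T\eta+\frac\eta T+\frac{(1-v)\rho T_v}{T^2},
\end{gathered}
\end{equation}
and the same formula, with $\psi(0)=0$, holds for $J_2(\delta)$. This is where the symmetry pays off: the hypothesis of Proposition~\ref{prop:pert} follows from one inequality for $U$. Only the term with $n$ can be negative.

\begin{lemma}\label{lem:U}
For every $K>\sqrt2$ we have $U>0$ on $(0,1)$. Hence $J_2(\delta)>0$ for every invariant $\delta\ne0$ in $C^2$.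
\end{lemma}

\begin{proof}
By \eqref{eq:T},
\[
\frac{vT}\rho U=n+\frac{v(T^2+1)\eta}\rho+\frac{(1-v)\rho(T^2-1)}{2T^3}.
\]
Since $K^2>2$ and $\alpha\ge0$, \eqref{eq:n} gives $n\ge\frac1{K^2}-\frac{(1-v)\rho T}{K^2}$. Writing $1=v+(1-v)$, we get
\[
\frac{vT}\rho U\ge\frac{v(T^2+1)\eta}\rho+\frac v{K^2}+\frac{1-v}{K^2}\Big\{1-\rho\Big(T-\frac{K^2(T^2-1)}{2T^3}\Big)\Big\}.
\]
Now use $K^2\ge2T^2$ twice: the round bracket is at most $T-\frac{T^2-1}T=\frac1T$, and $\rho^2=1+\frac{T^2-1}{K^2-T^2}\le\frac{2T^2-1}{T^2}\le T^2$, the last step being $(T^2-1)^2\ge0$. So the curly bracket is at least $1-\rho/T\ge0$, and $U>0$. If $\delta\ne0$, then $\psi\not\equiv0$ because $\Phi_Q$ vanishes at one point only, and \eqref{eq:Jv} with $\psi(0)=0$ gives $J_2(\delta)>0$.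
\end{proof}

So Proposition~\ref{prop:pert} applies on every compact interval in $(\sqrt2,\infty)$. Let $j(K)=J(f_0)$ be the minimum of $J$. At $K=\sqrt3$ we have $\tau\tan\theta=1$, the borderline case of hypothesis (ii), and the absorption argument of Theorem~\ref{thm:C} is available.

\begin{lemma}\label{lem:pos}
$j(\sqrt3)>0$.
\end{lemma}

\begin{proof}
Here $D=c(3-T^2)\le2c$. With $\beta=\beta_{f_0}$ and $\varphi=\varphi_{f_0}$,
\[
s|w||\beta||\varphi|\le c|\beta|^2+\frac{s^2|w|^2|\varphi|^2}{4c}\le c|\beta|^2+\frac{s^2|w|^2|\varphi|^2}{2D}.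
\]
Since $s\tilde a_2=(1+\frac{s^2}2|w|^2)/D$, \eqref{eq:J} gives $J(f_0)\ge\int|\varphi|^2/D$, which is positive because $\varphi=e_0\ne0$ at $z=0$.
\end{proof}

For large $K$ we use the test function $\psi=1/T$ of the model. The gradient term and the last term of $U$ reproduce the model contributions $\frac4{15}$ and $\frac13$. The other terms of $U$ contribute roughly $\int_0^1(T^{-1}+T^{-2}+T^{-3})\,dv$, which is small if $T$ is large on most of $[0,1]$. This is the role of the degree: \eqref{eq:B} says that the mean of $T\eta$ exceeds $10$.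

\begin{lemma}\label{lem:neg}
$j(1000)<0$.
\end{lemma}

\begin{proof}
Let $K^2=10^6$, $B=B(K)$, $\rho_B=\rho(B)$ and $\eta_B=\eta(B)$.

\emph{Bounds on $T$.} For any $B'\in(1,K/\sqrt2)$, \eqref{eq:T} gives $vT_v\le\rho(B')/2$, and integration from $v$ to $1$ gives
\begin{equation}\label{eq:Tlow}
T_{B'}(v)\ge B'+\tfrac12\rho(B')\log v .
\end{equation}
We have $\rho(20)^2<10^6/(10^6-400)<1.001$. Since $\eta\ge1$ and $\int_0^1\log v\,dv=-1$, \eqref{eq:Tlow} gives $\Psi(20)\ge20-\frac{1.001}2>19>\alpha_1$, so $B<20$. Hence $\rho_B<1.001$ and $\eta_B\le\frac{K^2}{K^2-2B^2}<\frac{10^6}{10^6-800}<1.001$. From $10<\alpha_1\le B\eta_B$ we get $B>9.98$. By \eqref{eq:Tlow}, $T\ge B/2>4.99$ for $v\ge e^{-B/\rho_B}$, and $e^{-B/\rho_B}<e^{-9.9}<10^{-4}$. Using $T\ge1$ on the remaining interval,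
\begin{equation}\label{eq:Tint}
\int_0^1(T^{-1}+T^{-2}+T^{-3})\,dv\le0.2005+0.0402+0.0081+3\cdot10^{-4}<0.25 .
\end{equation}

\emph{Bound on $h$.} From $(\log h)'=-2n$ and $h(0)=1$, $\log h(v)=-\int_0^v\frac{n\,d\tilde v}{\tilde v(1-\tilde v)}$, so $h$ can exceed $1$ only through negative values of $n$. By \eqref{eq:n} and $\alpha\ge v$, we have $n\ge(1-\frac2{K^2})v-\frac{\rho T-1}{K^2}$. Since $\rho T-1\le20.02$, this gives $n\ge0$ for $v\ge10^{-4}$; and $-n\le\frac{\rho T-1}{K^2}$ for all $v$. For $T\le20$,
\[
\rho-1\le\frac{\rho^2-1}2=\frac{(T-1)(T+1)}{2(K^2-T^2)}\le1.1\cdot10^{-5}(T-1),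
\]
so $\rho T-1=(T-1)+(\rho-1)T\le1.001(T-1)$. For $v\le10^{-4}$ we have $\frac1{1-v}\le1.001$, and $\frac{dv}v=\frac{2T^2dT}{\rho(T^2-1)}\le\frac{2T^2dT}{T^2-1}$ by \eqref{eq:T}. Therefore
\[
\log h\le1.001^2\cdot10^{-6}\int_1^{20}\frac{2T^2}{T+1}\,dT\le1.01\cdot10^{-6}\int_1^{20}2T\,dT=1.01\cdot10^{-6}\cdot399<10^{-3},
\]
and $h<1.002$.

\emph{The test section.} Let $f_1=(1-\frac1T)\,e_0/\Phi_Q$. Near $z=0$, $1-\frac1T$ is $|z|^2$ times a smooth function and $e_0/\Phi_Q=z^{-1}Z_0^9$; elsewhere $\Phi_Q\ne0$. So $f_1$ is smooth and invariant, and $\varphi_{f_1}=e_0/T$, that is, $\psi=1/T$. In \eqref{eq:Jv}, the gradient term is bounded with the help of \eqref{eq:T}: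
\[
\int_0^1\frac{T^2+1}{T^2-1}\,v(1-v)\frac{T_v^2}{T^4}\,dv=\int_0^1\frac{(1-v)(T^2+1)\rho\,T_v}{2T^6}\,dv\le\frac{\rho_B}2\int_1^\infty(T^{-4}+T^{-6})\,dT=\frac4{15}\rho_B .
\]
The last term of $U/T^2$ has integral $\int_0^1(1-v)\rho T_vT^{-4}dv\le\frac13\rho_B$. Since $T\eta$ increases with $v$, $n\le\alpha\le vT\eta$, so the first term of $U/T^2$ is at most $\rho_B\eta_BT^{-2}$. The two middle terms are at most $\eta_B(T^{-1}+T^{-3})$. The curly bracket in \eqref{eq:Jv} is nonnegative by Lemma~\ref{lem:U}, so $h$ may be replaced by its upper bound, and \eqref{eq:Tint} gives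
\[
\frac{J(f_1)}{\pi s}\le-1+1.002\,\big(0.6\cdot1.001+1.001^2\cdot0.25\big)<-1+0.86<0 .
\]
Since $f_0$ minimizes $J$, $j(1000)\le J(f_1)<0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
Apply Proposition~\ref{prop:pert} to the family of Proposition~\ref{prop:family} on $[\sqrt3,1000]$; its hypothesis holds by Lemma~\ref{lem:U}. By Lemmas~\ref{lem:pos} and~\ref{lem:neg} and the continuity of $j(\varepsilon,K)$, we can fix $\varepsilon\ne0$ so small that $j(\varepsilon,\sqrt3)>0$ and $j(\varepsilon,1000)<0$. For each $K$ the triple $\mathcal E_\varepsilon$, which is isomorphic to \eqref{eq:triple} by a map preserving $S$, has a smooth solution with $\theta=\theta(\varepsilon,K)\in(0,\frac\pi2)$ and $\sigma=4\pi/\tau(\varepsilon,K)>0$. The subbundle $S$ defines a saturated subtriple of type B.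

For $K=1000$, \eqref{eq:dj} gives $d(S)>0$, which proves Theorem~\ref{thm:A}. By the intermediate value theorem, $j(\varepsilon,K)=0$ for some $K\in(\sqrt3,1000)$, and then $d(S)=0$. Suppose that $E_1=S\oplus Q'$ holomorphically with $\Phi\in H^0(Q'\otimes E_2^\vee)$. Then $Q'\cong E_1/S\cong\mathcal O$, so $\Phi$ is a section of a line bundle of degree one and has a zero. But $Z_0^{10}$ and $Z_1$ have no common zero. This proves Theorem~\ref{thm:B}.
\end{proof}

\begin{remark}
The examples are consistent with the known cases. Hypothesis (i) fails because $\Phi_Q=Z_1\ne0$. The split solution used for Theorem~\ref{thm:A} has $\tau\tan\theta=K^2-2=10^6-2$, so (ii) fails for it and for its small perturbations.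
\end{remark}

\begin{thebibliography}{9}

\bibitem{CZ}
Tristan C. Collins and Yukai Zhang, \emph{The deformed Vortex equations and equivariant stability conditions}, arXiv:2607.17459 (2026).

\end{thebibliography}
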